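# A labelled tree of generic classes: Class-Bounding and Dependent Choice over Morse–Kelley theory

## 1. A tree of class functions and the table of its edges

Let $\Sigma$ be the class of all finite sequences of elements of $\mathrm{Ord}\times\mathrm{Ord}$. It is a tree under extension, with root $\emptyset$. We shall attach to every node $s\in\Sigma$ a class function $b_s:\mathrm{Ord}\to2$, its *label*, and build the labels generically, by forcing with conditions that are sets.

Next to the labels we build one more class, the *table* $T$. For each limit ordinal $\gamma>0$ it has an entry $T(\gamma)\subseteq2^\gamma\times2^\gamma$. A pair $(x,y)$ in $T(\gamma)$ means: up to a change bounded below $\gamma$, the sequences $x,y$ look like the restrictions to $\gamma$ of the labels at the two ends of an edge. As edges we count the pairs (node, child) and also the pairs (node, root). The table never mentions a node. It will have two properties.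

* If $(s,s')$ is an edge, then $(b_s\restriction\gamma,b_{s'}\restriction\gamma)\in T(\gamma)$ for all large enough limits $\gamma$.
* Conversely, in the models below, if two class functions $B,B':\mathrm{Ord}\to2$ satisfy $(B\restriction\gamma,B'\restriction\gamma)\in T(\gamma)$ for all large limits $\gamma$, then $B$ and $B'$ are eventually equal to the labels at the two ends of an edge. Moreover, these two nodes lie in any admissible subtree on which $B$ and $B'$ both "depend".

So a formula with parameter $T$ can recognize labels, although no class of the model lists all labels.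

We then throw away most of the generic extension and keep only the classes that depend on the labels in a *small* subtree. If small means finite, then for each $n$ we find $n$ labels of children of the root, but no single class handles all $n$ at once. This will break a bounding principle. If small means well-founded, then from any label we can walk one step down the tree, but no class records an infinite walk. This will break dependent choice, and the bounding principle will survive.

## 2. Morse–Kelley theory, two choice schemas, and the theorem

We work in a two-sorted theory of sets and classes. Every set is a class, and every member of a class is a set. $\mathrm{MK}$ has these axioms: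

* the ZFC axioms for sets; class extensionality; class foundation;
* class replacement: the image of a set under a class function is a set;
* global choice: there is a class well-ordering of the universe of sets;
* full comprehension: for every formula $\varphi(x,\vec p,\vec A)$ with set parameters $\vec p$ and class parameters $\vec A$, which may quantify over sets *and classes*, $\{x: x\text{ is a set and }\varphi(x,\vec p,\vec A)\}$ is a class.

For a class $Z$, a set $y$ and an ordinal $\alpha$ put
$$Z_y=\{z:(y,z)\in Z\},\qquad Z^\alpha=\{(\beta,z)\in Z:\beta<\alpha\}.$$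
For instance, if $Z=\{(0,5),(1,7)\}$, then $Z_0=\{5\}$, $Z_2=\emptyset$ and $Z^1=\{(0,5)\}$.

**Definition ($\mathrm{MK}^*$).** $\mathrm{MK}^*$ is $\mathrm{MK}$ plus *Class-Bounding*: for every formula $\varphi$ (with parameters and class quantifiers allowed), if for every set $x$ there is a class $X$ with $\varphi(x,X)$, then there is a class $Z$ such that for every set $x$ there is a set $y$ with $\varphi(x,Z_y)$.

**Definition ($\mathrm{MK}^{**}$).** $\mathrm{MK}^{**}$ is $\mathrm{MK}^*$ plus *Dependent Choice for classes*: for every formula $\varphi$ (with parameters and class quantifiers allowed), if for every class $X$ there is a class $Y$ with $\varphi(X,Y)$, then there is a class $Z$ such that $\varphi(Z^\alpha,Z_\alpha)$ holds for every ordinal $\alpha$.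

The question, taken from Carolin Antos, Sy-David Friedman, "Hyperclass Forcing in Morse-Kelley Class Theory", arXiv:1510.04082 (2015), is whether, assuming just the consistency of $\mathrm{MK}$, there are models of $\mathrm{MK}$ that do not satisfy $\mathrm{MK}^*$, and models of $\mathrm{MK}^*$ that do not satisfy $\mathrm{MK}^{**}$. "Model" means an arbitrary model of the two-sorted theory; it need not be well-founded. Both answers are yes.

**Theorem.** Let $(V,\mathcal C)$ be a countable model of $\mathrm{MK}$. There are families $\mathcal C_0,\mathcal C_1,\mathcal C_2$ of subsets of the same $V$ such that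

* (item 0) $\mathcal C_0\subseteq\mathcal C$ and $(V,\mathcal C_0)\models\mathrm{MK}^{**}$ (hence $\mathrm{MK}^*$);
* (item 1) $\mathcal C_1\supseteq\mathcal C$, $(V,\mathcal C_1)\models\mathrm{MK}$, and Class-Bounding fails in $(V,\mathcal C_1)$ for a formula $\varphi$ without class quantifiers, already for $\omega$ many choices;
* (item 2) $(V,\mathcal C_2)\models\mathrm{MK}^*$, and Dependent Choice fails in $(V,\mathcal C_2)$ for a formula $\varphi$ without class quantifiers, already at length $\omega$: $\forall X\exists Y\varphi(X,Y)$ holds, but no class $Z$ satisfies $\varphi(Z^n,Z_n)$ for all $n\in\omega$.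

If $\mathrm{MK}$ is consistent, it has a countable model, by completeness and Löwenheim–Skolem. Hence $\mathrm{Con}(\mathrm{MK})$ implies both $\mathrm{Con}(\mathrm{MK}+\neg\mathrm{MK}^*)$ and $\mathrm{Con}(\mathrm{MK}^*+\neg\mathrm{MK}^{**})$.

**Conventions.** Atomic formulas are $x\in y$, $x=y$, $x\in X$. Between classes, $X=Y$ abbreviates coextensionality. Classes of a model are identified with their extensions, which are subsets of $V$. Notions like finite, $\omega$, well-founded are those of the model unless "external" is said. Ordering sets first by rank and then by a given global well-order, we fix a class well-order $W$ of $V$ all of whose proper initial segments are sets; let $o:V\to\mathrm{Ord}$ be the isomorphism. Triples are $(a,b,c)=(a,(b,c))$.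

**The cases that cannot fail.** Before looking for counterexamples, let us see by hand where they cannot be.

*Definable witnesses.* If for each $x$ there is exactly one $X$ with $\varphi(x,X)$, then $Z=\{(x,z):\exists X(\varphi(x,X)\wedge z\in X)\}$ is a class by comprehension, and $Z_x$ is the witness. If the witnesses can be taken to be sets, use the $W$-least one. So a failure needs proper classes without a definable choice.

*Finitely many choices.* If $\forall k<n\,\exists X\varphi(k,X)$, then some $Z$ has $\varphi(k,Z_k)$ for all $k<n$: by induction on $m\le n$ there is such a $Z$ for all $k<m$, and at the step we add $\{m\}\times X$. Likewise, if $\forall X\exists Y\varphi(X,Y)$, then for each $n\in\omega$ some $Z$ has $\varphi(Z^k,Z_k)$ for all $k<n$. So $\omega$ is the first length at which anything can go wrong.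

*Full models.* If $\kappa$ is an inaccessible cardinal, $(V_\kappa,\mathcal P(V_\kappa))$ satisfies both schemas: choose the witnesses outside, with the axiom of choice, and every family of subsets of $V_\kappa$ indexed by $V_\kappa$ is coded by a subset of $V_\kappa$. So a counterexample must omit subsets of $V$.

## 3. What a formula can see of a family of classes

The first idea for refuting Class-Bounding is this: add generic class functions $b_k:\mathrm{Ord}\to 2$ for $k\in\omega$, pass to a submodel containing all $b_k$ in which every class depends on only finitely many of them, and let $\varphi(n,X)$ say that $X$ codes $n$ different members of $\{b_k:k\in\omega\}$.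

The trouble is in the last clause. The collection $\{b_k:k\in\omega\}$ is a collection of classes, so it is not an object of a two-sorted structure and cannot be a parameter. The class $B$ with sections $B_k=b_k$ could be a parameter, but then the instance of Class-Bounding is trivially true: the classes $\{(k,z)\in B:k<n\}$ are uniformly definable from $B$. And if we drop the clause and only ask for $n$ functions $\mathrm{Ord}\to2$ no two of which are eventually equal, the ground model already answers uniformly: let $B_k(\xi)=1$ iff $\xi=\lambda+k$ with $\lambda$ zero or a limit. For $k\ne l$ these differ at all points $\lambda+k$.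

So we need one class that lets a formula recognize labels but does not let it list them. That is the job of the table $T$.

## 4. Conditions that describe labels and table

Fix an externally countable $\mathfrak M=(V,\mathcal C)\models\mathrm{MK}$ and work in $\mathfrak M$.

**Definition (subtrees and edges).** $\Sigma_\delta$ is the class of $s\in\Sigma$ all of whose entries lie in $\delta\times\mathrm{Ord}$. A *subtree* is a class $S\subseteq\Sigma$ closed under initial segments with $\emptyset\in S$. It is *bounded* if $S\subseteq\Sigma_\delta$ for some $\delta$. Put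
$$\mathrm{Ed}(S)=\{(s,\emptyset):s\in S\}\cup\{(s,s^\frown a):s^\frown a\in S\}.$$

For example, $\mathrm{Ed}(\{\emptyset,\langle a\rangle\})=\{(\emptyset,\emptyset),(\langle a\rangle,\emptyset),(\emptyset,\langle a\rangle)\}$. The class $\{\emptyset\}\cup\{\langle(0,\zeta)\rangle:\zeta\in\mathrm{Ord}\}$ is a bounded subtree and a proper class: boundedness restricts only first coordinates of entries.

**Definition (invariance).** For a limit $\gamma>0$ and $x,y\in2^\gamma$ write $xE_\gamma y$ iff $x,y$ agree on $[\beta,\gamma)$ for some $\beta<\gamma$. A set $A\subseteq2^\gamma\times2^\gamma$ is *invariant* if it is closed under $E_\gamma$ in each coordinate. The *invariant closure* of $A$ is $\{(x,y):\exists(u,v)\in A\,(xE_\gamma u\wedge yE_\gamma v)\}$; it is invariant because $E_\gamma$ is an equivalence relation.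

For $\gamma=\omega$ and $A=\{(\bar0,\bar0)\}$ with $\bar0$ constantly $0$, the invariant closure is the set of pairs of eventually zero sequences.

**Definition (the forcing $P$).** A condition is $p=(\alpha_p,t_p,f_p)$ where $\alpha_p\in\mathrm{Ord}$; $t_p$ is a function on the limits $0<\gamma\le\alpha_p$ with each $t_p(\gamma)\subseteq2^\gamma\times2^\gamma$ invariant; and $f_p:\mathrm{dom}f_p\to2^{\alpha_p}$, where $\mathrm{dom}f_p$ is a set and a subtree. Put $q\le p$ iff $\alpha_q\ge\alpha_p$, $t_q\supseteq t_p$, $\mathrm{dom}f_q\supseteq\mathrm{dom}f_p$, $f_q(s)\supseteq f_p(s)$ for $s\in\mathrm{dom}f_p$, and the *edge clause* holds: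
$$(f_q(s)\restriction\gamma,f_q(s')\restriction\gamma)\in t_q(\gamma)\quad\text{for }(s,s')\in\mathrm{Ed}(\mathrm{dom}f_p),\ \gamma\text{ limit},\ \alpha_p<\gamma\le\alpha_q.\tag{1}$$

So $f_p$ gives initial segments of set-many labels, $t_p$ an initial segment of the table, and $p$ promises that the edges it knows will be entered at all later limits. There is no largest condition: $r=(\omega,\{(\omega,\emptyset)\},\{(\emptyset,\bar0)\})$ is a condition with empty table entry at $\omega$, and it is not below $(0,\emptyset,\{(\emptyset,\emptyset)\})$, because the edge $(\emptyset,\emptyset)$ is not entered at $\omega$. We shall not need a largest condition.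

The relation $\le$ is clearly reflexive. It is transitive: let $r\le q\le p$, let $(s,s')\in\mathrm{Ed}(\mathrm{dom}f_p)$ and let $\gamma\in(\alpha_p,\alpha_r]$ be a limit. If $\gamma\le\alpha_q$, then $t_r(\gamma)=t_q(\gamma)$ and $f_r(s)\restriction\gamma=f_q(s)\restriction\gamma$, and likewise for $s'$, so (1) for $q\le p$ applies. If $\gamma>\alpha_q$, use (1) for $r\le q$ and $\mathrm{Ed}(\mathrm{dom}f_p)\subseteq\mathrm{Ed}(\mathrm{dom}f_q)$.

The first lemma says that labels may be prolonged, and new nodes added, in any way we like.

**Lemma 1.** If $\alpha\ge\alpha_p$, $X\supseteq\mathrm{dom}f_p$ is a set subtree, $g:X\to2^\alpha$, and $g(s)\supseteq f_p(s)$ for $s\in\mathrm{dom}f_p$, then there is $q\le p$ with $\alpha_q=\alpha$ and $f_q=g$.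

*Proof.* Let $t_q$ extend $t_p$; for limits $\gamma$ with $\alpha_p<\gamma\le\alpha$ let $t_q(\gamma)$ be the invariant closure of $\{(g(s)\restriction\gamma,g(s')\restriction\gamma):(s,s')\in\mathrm{Ed}(X)\}$. Then (1) holds because $\mathrm{Ed}(\mathrm{dom}f_p)\subseteq\mathrm{Ed}(X)$. ∎

The second lemma is the closure property that will prevent new sets.

**Lemma 2.** Every descending sequence $\langle p_\xi:\xi<\theta\rangle\in V$ with $\theta$ a limit has a lower bound.

*Proof.* Let $\alpha=\sup_\xi\alpha_{p_\xi}$, $D=\bigcup_\xi\mathrm{dom}f_{p_\xi}$, let $f(s)$ be the union of the $f_{p_\xi}(s)$ with $s\in\mathrm{dom}f_{p_\xi}$, and let $t=\bigcup_\xi t_{p_\xi}$. Then $f(s)\in2^\alpha$. If $\alpha$ is not attained as some $\alpha_{p_\xi}$, then $\alpha$ is a limit not in the domain of $t$, and we add $t(\alpha)=$ the invariant closure of $\{(f(s),f(s')):(s,s')\in\mathrm{Ed}(D)\}$. We claim $(\alpha,t,f)\le p_\xi$. Only (1) is at issue. Let $\gamma\in(\alpha_{p_\xi},\alpha]$ be a limit and $(s,s')\in\mathrm{Ed}(\mathrm{dom}f_{p_\xi})$. If $\gamma\le\alpha_{p_\zeta}$ for some $\zeta\ge\xi$, use $p_\zeta\le p_\xi$.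 Otherwise $\gamma=\alpha$ is not attained, and the definition of $t(\alpha)$ applies. ∎

## 5. Tree automorphisms, supports and symmetric names

**Definition (the group).** $\mathcal G$ is the collection of class automorphisms $\pi$ of the tree $\Sigma$ for which there is $\delta_0$ with $\pi[\Sigma_\delta]=\Sigma_\delta$ for all $\delta\ge\delta_0$.

An automorphism of $\Sigma$ fixes $\emptyset$ and maps the children of $s$ onto the children of $\pi(s)$. $\mathcal G$ is a group: inverses keep the same $\delta_0$, and for a product take the larger of two. For a subtree $S$ let $\mathcal G_S=\{\pi\in\mathcal G:\pi\restriction S=\mathrm{id}\}$. Each $\pi\in\mathcal G$ acts on $P$ by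
$$\pi p=(\alpha_p,t_p,f_p\circ\pi^{-1}).$$
Here $\mathrm{dom}f_{\pi p}=\pi[\mathrm{dom}f_p]$ is a set (replacement) and a subtree. Since $\pi$ maps $\mathrm{Ed}(S)$ onto $\mathrm{Ed}(\pi[S])$, the edge clause is preserved, and $\pi$ is an automorphism of $P$. It does not touch the table.

**Definition (supports).** $J$ denotes one of the following collections: $J_{\rm fin}$, the finite subtrees; or $J_{\rm wf}$, the bounded subtrees (classes) that are *well-founded*, i.e. there is no $h:\omega\to\mathrm{Ord}\times\mathrm{Ord}$ with all $h\restriction n\in S$. Such an $h$ is a set by replacement.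

An example in $J_{\rm wf}$ of infinite height: all initial segments of the sequences $\langle(0,n)\rangle^\frown\langle(0,0),\dots,(0,0)\rangle$ with $n$ entries $(0,0)$, for $n\in\omega$. A branch would start with some $(0,n)$ and then have length at most $n+1$.

For both choices of $J$ we have the following properties.

* Members of $J$ are bounded, and $J$ contains all finite subtrees.
* $J$ is closed under unions of two members. For $J_{\rm wf}$: if all $h\restriction n\in S_1\cup S_2$, infinitely many of them lie in one $S_i$, hence all do, since $S_i$ is closed under initial segments. Take the larger bound.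
* If $S\in J$ and $\pi\in\mathcal G$, then $\pi[S]\in J$: if $S\subseteq\Sigma_\delta$ with $\delta\ge\delta_0$, then $\pi[S]\subseteq\Sigma_\delta$, and $\pi^{-1}$ maps branches of $\pi[S]$ to branches of $S$.

**Definition (names).** A *name* is a class $\Gamma\subseteq V\times P$ such that $(x,p)\in\Gamma$ and $q\le p$ imply $(x,q)\in\Gamma$. Put $\pi\Gamma=\{(x,\pi p):(x,p)\in\Gamma\}$. The name $\Gamma$ is *$S$-symmetric* if $\pi\Gamma=\Gamma$ for all $\pi\in\mathcal G_S$. $\mathcal N_J$ is the collection of names that are $S$-symmetric for some $S\in J$.

If $S'\supseteq S$ is a subtree, $\mathcal G_{S'}\subseteq\mathcal G_S$, so $S$-symmetric names are $S'$-symmetric. If $\Gamma$ is $S$-symmetric and $\pi\in\mathcal G$, then $\pi\Gamma$ is $\pi[S]$-symmetric: for $\sigma\in\mathcal G_{\pi[S]}$ we have $\pi^{-1}\sigma\pi\in\mathcal G_S$, so $\sigma\pi\Gamma=\pi(\pi^{-1}\sigma\pi)\Gamma=\pi\Gamma$. Hence $\pi$ permutes $\mathcal N_J$.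

**The basic names.** The names $\check A=A\times P$ for $A\in\mathcal C$, and $\dot T=\{((\gamma,x,y),p):(x,y)\in t_p(\gamma)\}$, are fixed by all of $\mathcal G$. For $S\in J$ put $P_S=\{r\in P:\mathrm{dom}f_r\subseteq S\}$ and
$$\dot b_S=\{((s,\xi,k),p):s\in S\cap\mathrm{dom}f_p,\ f_p(s)(\xi)=k\},\qquad\dot g_S=\{(r,p):r\in P_S,\ p\le r\}.$$
These are names, since going down only adds information. Both are $S$-symmetric: let $\pi\in\mathcal G_S$. For $s\in S$ we have $f_{\pi p}(s)=f_p(\pi^{-1}(s))=f_p(s)$, and $s\in\mathrm{dom}f_{\pi p}$ iff $s\in\mathrm{dom}f_p$. For $r\in P_S$ we have $\pi r=r$, so $p\le r$ iff $\pi p\le r$.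

## 6. The forcing relation and the Truth Lemma

We set up forcing so that class quantifiers range over $\mathcal N_J$ only; the relation then speaks directly about the symmetric model. "Dense below $p$" means: every $q\le p$ has an $r\le q$ in the class.

**Definition (forcing).** $p\Vdash x\in y$ and $p\Vdash x=y$ mean truth. $p\Vdash x\in\Gamma$ iff $\{q:(x,q)\in\Gamma\}$ is dense below $p$. $p\Vdash\neg\varphi$ iff no $q\le p$ forces $\varphi$. $p\Vdash\varphi\wedge\psi$ iff $p$ forces both. $p\Vdash\forall x\varphi(x)$ iff $p\Vdash\varphi(x)$ for all sets $x$. $p\Vdash\forall X\varphi(X)$ iff $p\Vdash\varphi(\Gamma)$ for all $\Gamma\in\mathcal N_J$. Other connectives are abbreviations.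

For each formula this is expressible over $\mathfrak M$, with class quantifiers, so by impredicative comprehension $\{(p,\bar x):p\Vdash\varphi(\bar x,\bar\Gamma)\}$ is a class.

**(F1)** *If $q\le p\Vdash\varphi$, then $q\Vdash\varphi$.* Immediate by induction on $\varphi$.

**(F2)** *If $\{q:q\Vdash\varphi\}$ is dense below $p$, then $p\Vdash\varphi$.* By induction. For $x\in\Gamma$: a class dense below densely many conditions is dense below $p$. For $\neg\varphi$: if some $q\le p$ forced $\varphi$, some $r\le q$ would force $\neg\varphi$, and by (F1) also $\varphi$, which is absurd. The cases $\wedge$, $\forall x$, $\forall X$ and the set atoms are immediate.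

Two consequences. If $p\not\Vdash\varphi$, then some $q\le p$ has no extension forcing $\varphi$, i.e. *some $q\le p$ forces $\neg\varphi$*. If $p\Vdash\exists X\varphi$, i.e. no $q\le p$ forces $\forall X\neg\varphi$, then for every $q\le p$ there is $\Gamma\in\mathcal N_J$ with $q\not\Vdash\neg\varphi(\Gamma)$; so *densely many $r\le p$ force $\varphi(\Gamma)$ for some $\Gamma\in\mathcal N_J$*. The same holds for $\exists x$.

**(F3)** *For $\pi\in\mathcal G$: $p\Vdash\varphi(\bar x,\bar\Gamma)\iff\pi p\Vdash\varphi(\bar x,\pi\bar\Gamma)$.* By induction; for $x\in\Gamma$ because $(x,q)\in\Gamma$ iff $(x,\pi q)\in\pi\Gamma$, and for $\forall X$ because $\pi$ permutes $\mathcal N_J$.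

**Generic filters.** Let $G$ be an external filter on $P$ meeting all dense $D\in\mathcal C$. Through every $p$ there is one: enumerate the countably many dense classes externally, choose $p\ge p_0\ge p_1\ge\cdots$ with $p_n\in D_n$, and take the upward closure. Put $\Gamma^G=\{x:\exists p\in G\,(x,p)\in\Gamma\}$ and
$$N=N_J[G]=(V,\{\Gamma^G:\Gamma\in\mathcal N_J\}).$$
If $D\in\mathcal C$ is dense below some $p\in G$, then $G$ meets $D$: the class $\{q:q\in D\text{ or }q\perp p\}$ is dense, and a member of $G$ is compatible with $p$.

**(F4) Truth Lemma.** *$N\models\varphi(\bar x,\bar\Gamma^G)$ iff some $p\in G$ forces $\varphi(\bar x,\bar\Gamma)$.*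

*Proof.* By induction. For set atoms, $G\neq\emptyset$ suffices. If $(x,p)\in\Gamma$ with $p\in G$, then $p\Vdash x\in\Gamma$, because names are closed downward. Conversely, if $p\in G$ forces $x\in\Gamma$, then $\{q:(x,q)\in\Gamma\}$ is dense below $p$, so $G$ meets it. $\wedge$: $G$ is directed. $\neg$: $\{p:p\Vdash\varphi\text{ or }p\Vdash\neg\varphi\}$ is a dense class, so $G$ meets it; and $G$ cannot contain both a condition forcing $\varphi$ and one forcing $\neg\varphi$, since they would have a common extension. $\forall X$: if $p\in G$ forces $\forall X\varphi$, apply the induction hypothesis to each $\Gamma\in\mathcal N_J$. Conversely,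
$$\{p:p\Vdash\forall X\varphi\ \text{ or }\ \exists\Gamma\in\mathcal N_J\ p\Vdash\neg\varphi(\Gamma)\}$$
is a class by impredicative comprehension, and it is dense by the consequence of (F2). If $N\models\forall X\varphi$, the second alternative is impossible for $p\in G$ by the case $\neg$. The case $\forall x$ is the same. ∎

Hence *$p\Vdash\varphi$ iff $\varphi$ holds in $N_J[G]$ for all generic $G\ni p$* (if $p\not\Vdash\varphi$, take $G$ through some $q\le p$ forcing $\neg\varphi$). In particular, forced formulas are closed under logical consequence.

**What the basic names name.** Write $T=\dot T^G$ and $T(\gamma)=\{(x,y):(\gamma,x,y)\in T\}$. As conditions in $G$ are compatible, $T(\gamma)=t_p(\gamma)$ whenever $p\in G$ and $\gamma\le\alpha_p$. Further, $\dot g_S^G=G\cap P_S$. Put $b_s=\bigcup\{f_p(s):p\in G,\ s\in\mathrm{dom}f_p\}$. By Lemma 1, for all $s$ and $\beta$ the conditions with $s\in\mathrm{dom}f_p$ and $\alpha_p\ge\beta$ are dense (add $s$ with its initial segments to the domain and prolong all labels by zeros), so $b_s:\mathrm{Ord}\to2$. For $s\in S\in J$, $b_s$ is the section $(\dot b_S^G)_s$. As finite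 subtrees are in $J$, every $b_s$ is a class of $N$.

## 7. No new sets, and $N\models\mathrm{MK}$

The next lemma decides set-many questions at once; it is where Lemma 2 is used.

**Lemma 3.** If $a\in V$ and $p\Vdash\forall x\in a\,\exists y\,\varphi(x,y,\bar\Gamma)$ ($y$ a set variable), there are $q\le p$ and a function $g\in V$ on $a$ with $q\Vdash\varphi(x,g(x),\bar\Gamma)$ for all $x\in a$.

*Proof.* Enumerate $a$ as $\langle x_\xi:\xi<\theta\rangle$. Build a descending sequence $\langle p_\xi:\xi\le\theta\rangle$ with $p_0=p$. Given $p_\xi$, $\xi<\theta$, it forces $\exists y\,\varphi(x_\xi,y,\bar\Gamma)$; let $(p_{\xi+1},g(x_\xi))$ be the $W$-least $(r,y)$ with $r\le p_\xi$ and $r\Vdash\varphi(x_\xi,y,\bar\Gamma)$. At limits take the $W$-least lower bound, which exists by Lemma 2. Since the forcing relation for $\varphi$ is a class, this is an ordinary recursion of set length relative to a class, and its initial segments are sets by replacement in $\mathfrak M$. Let $q=p_\theta$. ∎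

**Proposition 4.** $N\models\mathrm{MK}$, and every class of $\mathcal C$ is a class of $N$. Moreover:

(∗) *a class definable in $N$ (by any formula) from sets and from classes having $S$-symmetric names, $S\in J$, has an $S$-symmetric name.*

*Proof.* First, $A=\check A^G$ for $A\in\mathcal C$; in particular all sets and $W$ are classes of $N$. This gives global choice, and extensionality is clear. The sets of $N$ are those of $\mathfrak M$, so the ZFC axioms for sets hold.

*Comprehension and (∗).* Let $\bar\Gamma$ be $S$-symmetric; finitely many names in $\mathcal N_J$ always have a common support in $J$. Put $\Delta=\{(x,p):p\Vdash\varphi(x,\bar y,\bar\Gamma)\}$. It is a name by (F1). For $\pi\in\mathcal G_S$, (F3) gives $p\Vdash\varphi(x,\bar y,\bar\Gamma)$ iff $\pi p\Vdash\varphi(x,\bar y,\bar\Gamma)$, so $\Delta$ is $S$-symmetric. By (F4), $\Delta^G=\{x:N\models\varphi(x,\bar y,\bar\Gamma^G)\}$.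

*Subclasses of sets are sets.* Given $a\in V$ and $\Gamma$, every condition forces $\forall x\in a\,\exists y\,((x\in\Gamma\wedge y=1)\vee(x\notin\Gamma\wedge y=0))$. By Lemma 3 densely many $q$ come with some $g\in V$ such that $q$ forces $\Gamma\cap a=\{x\in a:g(x)=1\}$. Such a $q$ lies in $G$, so $\Gamma^G\cap a\in V$.

*Replacement.* Let $F=\Gamma^G$ be a class function of $N$ and $a$ a set. Then $a'=a\cap\mathrm{dom}F$ is a set by the previous paragraph. Some $p\in G$ forces "$\Gamma$ is a function and $\forall x\in a'\,\exists y\,(x,y)\in\Gamma$". By Lemma 3 applied below $p$, some $q\in G$ and $g\in V$ satisfy $q\Vdash(x,g(x))\in\Gamma$ for all $x\in a'$, so $F\restriction a'=g\in V$, and the image is a set.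

*Foundation.* Let $x\in A$. Then $A\cap\mathrm{trcl}(\{x\})$ is a nonempty set; let $y$ be an $\in$-minimal element. Every $z\in y$ lies in $\mathrm{trcl}(\{x\})$, hence not in $A$. So $y$ is $\in$-minimal in $A$. ∎

Consequently, *a class function of $N$ whose domain is a set is an element of $V$*. And for $S\in J$ the classes of $\mathcal C$, $T$, $G\cap P_S$, and $b_s$ for $s\in S$ have $S$-symmetric names.

## 8. Cutting a condition down to a support

We want: a statement about $S$-symmetric names is decided by the part of a condition that lies on $S$. For a subtree $S$ put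
$$p|S=(\alpha_p,t_p,f_p\restriction(S\cap\mathrm{dom}f_p)).$$
Then $p|S\in P_S$, and $p\le p|S$ because the edge clause concerns an empty interval of $\gamma$. Note that $p|S$ keeps the whole table.

We need automorphisms that fix $S$ and move everything else out of the way. Fix a class bijection $\iota:\mathrm{Ord}\times\mathrm{Ord}\to\mathrm{Ord}$.

**Lemma 5.** Let $S,X$ be subtrees with $S\cup X\subseteq\Sigma_\eta$. There is $m=m_{S,X,\eta}\in\mathcal G_S$, uniformly definable, such that every $m(x)$ with $x\in X\setminus S$ has the form $s^\frown a_1{}^\frown\cdots{}^\frown a_k$ with $s\in S$, $k\ge1$ and all $a_i\in\{\eta\}\times\mathrm{Ord}$.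

*Proof.* For $s\in X$ let $w_s$ be the involution of $\mathrm{Ord}\times\mathrm{Ord}$ exchanging $a$ and $(\eta,\iota(a))$ for all $a$ with $s^\frown a\in X\setminus S$, and the identity elsewhere. Such $a$ lie in $\eta\times\mathrm{Ord}$, so $a$ and $(\eta,\iota(a))$ have different first coordinates; as $\iota$ is injective, $w_s$ is well defined. For $s\in\Sigma\setminus X$ let $w_s=\mathrm{id}$. Put $m(\emptyset)=\emptyset$ and $m(s^\frown a)=m(s)^\frown w_s(a)$. By induction on length, $m$ is an automorphism of $\Sigma$. Each $w_s$ maps $\delta\times\mathrm{Ord}$ onto itself for $\delta>\eta$, so $m[\Sigma_\delta]=\Sigma_\delta$ for $\delta>\eta$, and $m\in\mathcal G$.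

It fixes $S$ pointwise: if $s^\frown a\in S$, then $a\in\eta\times\mathrm{Ord}$ and $s^\frown a\notin X\setminus S$, so $w_s(a)=a$; use induction on length. If $x\in X\setminus S$ and $s$ is its longest initial segment in $S$, then $m(s)=s$, all longer initial segments of $x$ are in $X\setminus S$, and so every later entry $c$ of $x$ is replaced by $(\eta,\iota(c))$. ∎

For example, if $S=\{\emptyset\}$ and $X=\{\emptyset,\langle a\rangle,\langle a,b\rangle\}$, then $m(\langle a,b\rangle)=\langle(\eta,\iota(a)),(\eta,\iota(b))\rangle$.

**Lemma 6.** (a) If $r\le p|S$ and $\mathrm{dom}f_r\cap\mathrm{dom}f_p\subseteq S$, then $r,p$ are compatible. (b) If $S\in J$, $\bar\Gamma$ are $S$-symmetric and $p\Vdash\varphi(\bar x,\bar\Gamma)$, then $p|S\Vdash\varphi(\bar x,\bar\Gamma)$.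

Part (a) is where both unusual features of the forcing, invariance of the $t_p(\gamma)$ and the edges $(s,\emptyset)$, are needed. Here is what happens without them.

*Without invariance.* Let $S=\{\emptyset\}$, let $p$ have $\alpha_p=1$, $f_p(\emptyset)=\langle0\rangle$, $f_p(\langle a\rangle)=\langle1\rangle$, $t_p=\emptyset$, and let $r$ have $\alpha_r=\omega$, $f_r(\emptyset)=\bar0$ and $t_r(\omega)=\{(\bar0,\bar0)\}$. Then $r\le p|S$. A common extension $u$ would need $(f_u(\langle a\rangle)\restriction\omega,f_u(\emptyset)\restriction\omega)\in t_r(\omega)$, so $f_u(\langle a\rangle)\restriction\omega=\bar0$, although it starts with $1$.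

*Without the edges $(s,\emptyset)$.* Let $S=\{\emptyset\}$, let $p$ have $\alpha_p=0$ and domain $\{\emptyset,\langle a\rangle\}$, and let $r=(\omega,\{(\omega,\emptyset)\},\{(\emptyset,\bar0)\})$. With only parent–child edges, $r\le p|S$ holds vacuously, but a common extension would need an element of $t_r(\omega)=\emptyset$ for the edge $(\emptyset,\langle a\rangle)$.

*Proof of (a).* The idea is to continue each label of $p$ off $S$ by copying the label of the root in $r$. Let $u=(\alpha_r,t_r,f_u)$ with domain $\mathrm{dom}f_r\cup\mathrm{dom}f_p$, where $f_u=f_r$ on $\mathrm{dom}f_r$, and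
$$f_u(s)=f_p(s)\cup f_r(\emptyset)\restriction[\alpha_p,\alpha_r)\quad\text{for }s\in\mathrm{dom}f_p\setminus S.$$
This is well defined, since $S\cap\mathrm{dom}f_p\subseteq\mathrm{dom}f_r$ and nodes of $\mathrm{dom}f_p\setminus S$ are not in $\mathrm{dom}f_r$. So $u\in P$ and $u\le r$. For $u\le p$ only (1) needs proof. For $s\in\mathrm{dom}f_p$ let $\bar s=s$ if $s\in S$, and $\bar s=\emptyset$ otherwise. For limits $\gamma\in(\alpha_p,\alpha_r]$ we have
$$f_u(s)\restriction\gamma\mathrel{E_\gamma}f_r(\bar s)\restriction\gamma,$$
as they agree on $[\alpha_p,\gamma)$. Next, if $(s,s')\in\mathrm{Ed}(\mathrm{dom}f_p)$, then $(\bar s,\bar s')\in\mathrm{Ed}(S\cap\mathrm{dom}f_p)$: if $s'=\emptyset$ or $s'\notin S$, the pair is $(\bar s,\emptyset)$, an edge to the root; otherwise $s'=s^\frown a\in S$, so $s\in S$ and the pair is $(s,s')$. As $r\le p|S$, $(f_r(\bar s)\restriction\gamma,f_r(\bar s')\restriction\gamma)\in t_r(\gamma)$. Invariance gives $(f_u(s)\restriction\gamma,f_u(s')\restriction\gamma)\in t_r(\gamma)=t_u(\gamma)$.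

*Proof of (b).* Otherwise some $r\le p|S$ forces $\neg\varphi(\bar x,\bar\Gamma)$. As $S$ is bounded and $\mathrm{dom}f_p,\mathrm{dom}f_r$ are sets, choose $\eta$ with $S\cup\mathrm{dom}f_p\cup\mathrm{dom}f_r\subseteq\Sigma_\eta$, and let $\pi=m_{S,\mathrm{dom}f_p,\eta}\in\mathcal G_S$. By (F3) and $\pi\bar\Gamma=\bar\Gamma$, $\pi p\Vdash\varphi(\bar x,\bar\Gamma)$. As $\pi$ is a bijection fixing $S$ pointwise, $(\pi p)|S=p|S$. The nodes in $\pi[\mathrm{dom}f_p\setminus S]$ have an entry in $\{\eta\}\times\mathrm{Ord}$ by Lemma 5, so they are not in $\Sigma_\eta\supseteq\mathrm{dom}f_r$; hence $\mathrm{dom}f_{\pi p}\cap\mathrm{dom}f_r\subseteq S$. By (a), $r$ and $\pi p$ are compatible, and a common extension forces $\varphi$ and $\neg\varphi$, a contradiction. ∎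

## 9. The table recognizes the labels

**Definition ($\sim$ and good pairs).** For class functions $B,B':\mathrm{Ord}\to2$ write $B\sim B'$ iff they agree on $[\beta,\mathrm{Ord})$ for some $\beta$. The pair $(B,B')$ is *good* iff
$$\exists\beta\ \forall\text{ limit }\gamma>\beta\quad(B\restriction\gamma,B'\restriction\gamma)\in T(\gamma).$$

Neither notion uses class quantifiers. Goodness is $\sim$-invariant in both arguments: if $B,C$ agree from $\beta'$ on, then $B\restriction\gamma\mathrel{E_\gamma}C\restriction\gamma$ for limits $\gamma>\beta'$, and each $T(\gamma)$ is invariant.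

**Lemma 7.** (a) If $s\neq s'$, then $b_s\not\sim b_{s'}$. (b) $(b_s,b_{s'})$ is good for $(s,s')\in\mathrm{Ed}(\Sigma)$. (c) If $S\in J$, $B,B':\mathrm{Ord}\to2$ have $S$-symmetric names, and $(B,B')$ is good, then there is $(s,s')\in\mathrm{Ed}(S)$ with $B\sim b_s$ and $B'\sim b_{s'}$.

*Proof of (a).* By Lemma 1, for each $\beta$ densely many conditions make the values at $s$ and $s'$ differ at some point $\ge\beta$.

*Proof of (b).* Take $p\in G$ with $s,s'\in\mathrm{dom}f_p$; then $(s,s')\in\mathrm{Ed}(\mathrm{dom}f_p)$. For a limit $\gamma>\alpha_p$ take $q\in G$, $q\le p$, with $\alpha_q\ge\gamma$. By (1), $(b_s\restriction\gamma,b_{s'}\restriction\gamma)\in t_q(\gamma)=T(\gamma)$. So $\beta=\alpha_p$ works.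

*Proof of (c).* The plan: assume a bad pair $B,B'$, decide longer and longer initial segments of it in $\omega$ steps while making it differ from every edge on $S$, and at the limit $\alpha$ write a table entry that contains *only* the edges on $S$. The limit condition is not below the conditions used, only below their restrictions to $S$; by Lemma 6(b) that is enough.

**Step 1: what is assumed.** This step fixes a condition that forces a counterexample. Let $\Gamma,\Gamma'$ be $S$-symmetric names for $B,B'$. If (c) fails, some $p\in G$ and ordinal $\beta$ satisfy $p\Vdash\psi$, where $\psi$ says: $\Gamma,\Gamma':\mathrm{Ord}\to2$; $(\Gamma\restriction\gamma,\Gamma'\restriction\gamma)\in\dot T(\gamma)$ for all limits $\gamma>\beta$; and for no $(s,s')\in\mathrm{Ed}(\check S)$ are both $\Gamma\sim b_s$ and $\Gamma'\sim b_{s'}$, the labels being computed from $\dot b_S$. All names in $\psi$ are $S$-symmetric. Extending $p$ inside $G$, we may take $\alpha_p\ge\beta$.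

**Step 2: the construction.** This step decides initial segments of $\Gamma,\Gamma'$ and collects disagreements. In $\mathfrak M$ build, with $W$-least choices, $p=p_0\ge p_1\ge\cdots$ $(n\in\omega)$ and $c_n,c_n'\in2^{\alpha_{p_n}}$ such that

* (i) $\alpha_{p_n}<\alpha_{p_{n+1}}$;
* (ii) $p_{n+1}\Vdash\Gamma\restriction\alpha_{p_n}=c_n\wedge\Gamma'\restriction\alpha_{p_n}=c_n'$;
* (iii) for each $(s,s')\in\mathrm{Ed}(S\cap\mathrm{dom}f_{p_n})$ there is $\xi\in[\alpha_{p_n},\alpha_{p_{n+1}})$ with $p_{n+1}\Vdash\Gamma(\xi)\ne b_s(\xi)\vee\Gamma'(\xi)\ne b_{s'}(\xi)$.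

This is possible. Lemma 3 with $a=\alpha_{p_n}$ gives (ii) below $p_n$. As $p_n\Vdash\psi$, for each edge in (iii) it forces that some $\xi\ge\alpha_{p_n}$ is as required, since otherwise both functions would agree with the labels from $\alpha_{p_n}$ on. The edges in (iii) form a set, so Lemma 3 decides such $\xi$ for all of them simultaneously. Lemma 1 then raises the height above all these $\xi$ and above $\alpha_{p_n}$.

**Step 3: the limit functions match no edge on $S$.** Let $\alpha=\sup_n\alpha_{p_n}$, a limit by (i). The $c_n$ extend each other, because $p_{n+2}$ forces both values; let $c=\bigcup c_n$ and $c'=\bigcup c'_n$ in $2^\alpha$. Let $D=S\cap\bigcup_n\mathrm{dom}f_{p_n}$ and $f(s)=\bigcup_nf_{p_n}(s)\in2^\alpha$ for $s\in D$. Fix $(s,s')\in\mathrm{Ed}(D)$. For all large $n$, (iii) gives $\xi_n\in[\alpha_{p_n},\alpha_{p_{n+1}})$. Now $p_{n+2}$ forces $\Gamma(\xi_n)=c_{n+1}(\xi_n)=c(\xi_n)$ and $b_s(\xi_n)=f_{p_{n+1}}(s)(\xi_n)=f(s)(\xi_n)$, and likewise for $\Gamma',c',s'$. Hence $c(\xi_n)\ne f(s)(\xi_n)$ or $c'(\xi_n)\neq f(s')(\xi_n)$. One of the alternatives occurs for unboundedly many $n$, and the $\xi_n$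 are then unbounded in $\alpha$. So for every $(s,s')\in\mathrm{Ed}(D)$
$$\text{not both }c\mathrel{E_\alpha}f(s)\text{ and }c'\mathrel{E_\alpha}f(s').\tag{2}$$

**Step 4: a limit condition that lists only the edges on $S$.** This step produces the contradiction. Let $C$ be the invariant closure of $\{(f(s),f(s')):(s,s')\in\mathrm{Ed}(D)\}$ and
$$q=\Bigl(\alpha,\ \bigcup_nt_{p_n}\cup\{(\alpha,C)\},\ f\restriction D\Bigr).$$
Then $q\in P$, and $q\le p_n|S$ for every $n$: for the edge clause at $\gamma<\alpha$ and an edge in $\mathrm{Ed}(S\cap\mathrm{dom}f_{p_n})$, use $p_m\le p_n$ for some $m$ with $\alpha_{p_m}\ge\gamma$; at $\gamma=\alpha$ use the definition of $C$. By Lemma 6(b), $p_n|S$ forces every statement about $S$-symmetric names that $p_n$ forces. So $q$ forces $\psi$ and, for all $n$, $\Gamma\restriction\alpha_{p_n}=c_n$ and $\Gamma'\restriction\alpha_{p_n}=c_n'$. Hence $q\Vdash\Gamma\restriction\alpha=c\wedge\Gamma'\restriction\alpha=c'$. As $\alpha>\alpha_p\ge\beta$, $\psi$ gives $q\Vdash(c,c')\in\dot T(\alpha)$. But $q$ forces $\dot T(\alpha)=t_q(\alpha)=C$. So $(c,c')\in C$, which means $c\mathrel{E_\alpha}f(s)$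 and $c'\mathrel{E_\alpha}f(s')$ for some $(s,s')\in\mathrm{Ed}(D)$. This contradicts (2). ∎

## 10. Finite supports: Class-Bounding fails

This section proves item 1. Let $\mathfrak M$ be the given countable model of $\mathrm{MK}$, let $J=J_{\rm fin}$ and $N=N_J[G]$, and let $\mathcal C_1$ be the family of classes of $N$. By Proposition 4, $N\models\mathrm{MK}$ and $\mathcal C_1\supseteq\mathcal C$.

With class parameters $T,b_\emptyset$ let $\varphi(n,X)$ say: *if $n\in\omega$, then for $k<n$ the sections $X_k$ are functions $\mathrm{Ord}\to2$ with $(b_\emptyset,X_k)$ good, and $X_k\not\sim X_l$ for $k<l<n$.* There are no class quantifiers in $\varphi$.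

**Step 1: each $n$ has a witness.** This step verifies the hypothesis of Class-Bounding. For $n\in\omega$ let $S=\{\emptyset\}\cup\{\langle(0,k)\rangle:k<n\}\in J_{\rm fin}$. The class with sections $X_k=b_{\langle(0,k)\rangle}$, $k<n$, is definable from $\dot b_S^G$, so it is in $N$. The pairs $(\emptyset,\langle(0,k)\rangle)$ are edges, so Lemma 7(b) gives goodness, and Lemma 7(a) gives $X_k\not\sim X_l$. If $x\notin\omega$, every class satisfies $\varphi(x,\cdot)$.

**Step 2: no class handles all $n$.** This step refutes the conclusion. Suppose $Z$ in $N$ is such that for all $n\in\omega$ there is $y$ with $\varphi(n,Z_y)$. Let $Z$ have an $S$-symmetric name, $S$ a finite subtree. Take $n=|S|+1$ and $y$ with $\varphi(n,Z_y)$. By (∗) each $(Z_y)_k$, $k<n$, has an $S$-symmetric name, and so has $b_\emptyset$. By Lemma 7(c) there is, for each $k<n$, some $s_k\in S$ with $(Z_y)_k\sim b_{s_k}$, and by Lemma 7(a) it is unique. The map $k\mapsto s_k$ is injective, as the $(Z_y)_k$ are pairwise $\not\sim$. It is a class of $N$, definable from $Z,y,\dot b_S^G$, and its domain is a set; so it is an element of $V$. It is an injection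 of $|S|+1$ into the finite set $S$, which is impossible. So Class-Bounding fails in $N$, already for $\omega$ many choices. This proves item 1. $\blacksquare$

## 11. A constructible hierarchy of classes inside a model of $\mathrm{MK}$

For item 2 we want a ground model of $\mathrm{MK}^*$, while only $\mathrm{MK}$ is given. So we now prove item 0. Work in $(V,\mathcal C)\models\mathrm{MK}$.

The natural plan is to imitate the constructible hierarchy, starting with all of $V$ and $W$ and adding definable classes along class well-orders. The members of the hierarchy carry a definable well-order, and least witnesses then prove both schemas. The plan meets an obstacle at the reflection argument that should give comprehension: to each set $x$ we have attached an order type $\xi_x$ of some class well-order, and we want a class well-order at least as long as all of them. One would choose a class well-order of type $\xi_x$ for each $x$ and add them up, but choosing one class per set is Class-Bounding, which we do not have. Claims 1–3 below get around this: they produce a *canonical* class well-order $w(\xi)$ for each type $\xi$.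

**Class well-orders and recursion.** A *class well-order* is a class linear order of a class (its field) in which every nonempty subclass has a least element. For example, $\{0,1\}\times\mathrm{Ord}$ with the lexicographic order is a class well-order longer than $\mathrm{Ord}$. *Class recursion*: if $F$ is a definable functional on classes and $\Gamma$ a class well-order, there is a unique class $H\subseteq\mathrm{field}(\Gamma)\times V$ with $H_i=F(H\restriction i)$ for all $i$, where $H\restriction i=\{(j,z)\in H:j<_\Gamma i\}$. Indeed, for each $i$ there is exactly one solution on $\{j:j\le_\Gamma i\}$: the $i$ for which this fails form a class by impredicative comprehension. If it had a least element $i$, the unique solutions on the smaller segments would cohere, their union $h$ would be a class by comprehension, and $h\cup(\{i\}\times F(h))$ would be the only solution on $\{j:j\le_\Gamma i\}$. Gluing all solutions in the same way gives $H$. In the same way any two class well-orders are comparable, by a unique isomorphism of one with an initial segment of the other.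

Let $\Theta$ denote the order types of class well-orders. Talk about $\xi\in\Theta$ is talk about class well-orders up to isomorphism. A definable map $x\mapsto\xi_x\in\Theta$ is a formula $\psi(x,\Gamma)$ such that for each $x$ the $\Gamma$ with $\psi(x,\Gamma)$ form exactly one isomorphism type of class well-orders. A nonempty definable collection of types has a least member: take $\Gamma$ of a type in the collection; if some proper initial segment has its type in the collection, the points determining such segments form a nonempty class, which has a least element. Also $\xi\in\Theta$ implies $\xi+1\in\Theta$.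

**Satisfaction.** Let $\mathcal L$ be the (internal) set of two-sorted formulas in $\in$, $W$ and two binary relations $\lhd,\blacktriangleleft$ between classes. If a family $\{E_i:i\in I\}$ is coded by the class $\{(i,z):z\in E_i\}$, together with class relations on $I$, then assignments are finite functions into the disjoint union of $V$ and $I$, hence sets. So recursion on formulas gives a unique satisfaction class for $\mathcal L$. $\mathrm{Def}(\mathfrak S)$ is the collection of the classes $\{x:\mathfrak S\models e[x,y,\bar E]\}$ with $e\in\mathcal L$, $y\in V$, and $\bar E$ a finite tuple of classes of $\mathfrak S$ of the length determined by $e$.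

**Definition (the hierarchy).** By recursion along class well-orders define $\mathfrak S_\xi=(V,\mathcal R_\xi;\in,W,\lhd_\xi,\blacktriangleleft_\xi)$:

* $\mathcal R_\xi=\bigcup_{\eta<\xi}\mathrm{Def}(\mathfrak S_\eta)$;
* $\mathrm{lev}(X)$ is the least $\eta$ with $X\in\mathrm{Def}(\mathfrak S_\eta)$, and $X\blacktriangleleft Y$ iff $\mathrm{lev}X<\mathrm{lev}Y$;
* $X\lhd Y$ iff $\mathrm{lev}X<\mathrm{lev}Y$, or both levels equal some $\eta$ and the least definition $(e,\bar E,y)$ of $X$ over $\mathfrak S_\eta$ precedes that of $Y$, lexicographically: first $e$ (by $W$), then $\bar E$ lexicographically via $\lhd_\eta$, then $y$ via $W$.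

For instance $\mathcal R_0=\emptyset$, and $\mathcal R_1=\mathrm{Def}(\mathfrak S_0)$ contains every set and $W$. Always $\mathcal R_\eta\subseteq\mathrm{Def}(\mathfrak S_\eta)$, since $X=\{x:\mathfrak S_\eta\models x\in X\}$. So a class has level $\eta$ iff it is in $\mathrm{Def}(\mathfrak S_\eta)\setminus\mathcal R_\eta$, and for $\eta<\xi$ we have $\mathcal R_\eta=\{X\in\mathcal R_\xi:\mathrm{lev}X<\eta\}$ with the restricted relations.

**Coding.** We must see that this recursion is one on classes. Let $\Gamma$ be a class well-order of type $\xi$ with field $I$; for $i\in I$ let $\eta_i<\xi$ be the type of $\{j:j<_\Gamma i\}$. A class $X\in\mathcal R_\xi$ of level $\eta_i$ with least definition $(e,\bar E,y)$ over $\mathfrak S_{\eta_i}$ is coded by the set $(i,e,\bar c,y)$, where $\bar c$ is the tuple of codes of $\bar E$, whose first entries are $<_\Gamma i$. At stage $i$ the earlier stages give a coded structure $\mathfrak S_{\eta_i}$ and its satisfaction class, and from these one defines the class of codes with first entry $i$, their extensions, and the relations on codes with first entry $\le_\Gamma i$. By induction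 $\lhd$ is a well-order, in the sense that every nonempty class of codes has a least element: minimize the level, then $e$, then successively the entries of $\bar E$, then $y$. An isomorphism $\Gamma\cong\Gamma'$ induces a bijection of codes preserving extensions and relations, by uniqueness in class recursion. So $\mathcal R_\xi$ and its relations depend only on $\xi$.

**Case 1: some $\xi$ has $\mathrm{Def}(\mathfrak S_\xi)\subseteq\mathcal R_\xi$.** Put $\mathcal R=\mathcal R_\xi$ and $\mathfrak S=\mathfrak S_\xi$. Then $\mathfrak S$ satisfies comprehension for all formulas in the language with $W,\lhd,\blacktriangleleft$ (finitely many set parameters are coded into one). Here $\xi>0$, because $\mathrm{Def}(\mathfrak S_0)\ne\emptyset=\mathcal R_0$.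

**Case 2: there is no such $\xi$.** Then for every $\eta\in\Theta$ there is a class of level $\eta$; we say every level is occupied. Elementarity $\prec$ refers to all $e\in\mathcal L$.

**Claim 1.** *If $\nu<\xi$, then $\mathfrak S_\nu\not\prec\mathfrak S_\xi$.* This says that the hierarchy keeps changing. Choose $X\in\mathrm{Def}(\mathfrak S_\nu)\setminus\mathcal R_\nu$, say $X=\{x:\mathfrak S_\nu\models e[x,y,\bar E]\}$; then $X\in\mathcal R_\xi$. If $\mathfrak S_\nu\prec\mathfrak S_\xi$, then $X=\{x:\mathfrak S_\xi\models e[x,y,\bar E]\}$, so $\mathfrak S_\xi\models\exists Z\forall x(x\in Z\leftrightarrow e(x,y,\bar E))$. This then holds in $\mathfrak S_\nu$, and the witness there is $X\in\mathcal R_\nu$, a contradiction.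

**Claim 2.** *Every $X\in\mathcal R_\xi$ is the unique class with $\mathfrak S_\xi\models e[X,y]$, for some $e\in\mathcal L$ and $y\in V$.* This will give names by sets to all classes of $\mathcal R_\xi$.

Let $H$ be the family of classes definable in this way. First, $(V,H)\prec\mathfrak S_\xi$ by the Tarski–Vaught test: for existential set quantifiers there is nothing to check. If $\mathfrak S_\xi\models\exists Z\theta(Z)$ with parameters in $V\cup H$, the $\lhd$-least witness is definable in $\mathfrak S_\xi$ from these parameters; replacing the parameters from $H$ by their definitions, it is definable from a finite tuple of sets, i.e. from one set. So it lies in $H$.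

Suppose $H\ne\mathcal R_\xi$, and let $\nu<\xi$ be the least level of a class in $\mathcal R_\xi\setminus H$; so $\mathcal R_\nu\subseteq H$. If $H=\mathcal R_\nu$, then $\mathfrak S_\nu\prec\mathfrak S_\xi$, against Claim 1. Otherwise let $Y\in H$ have the least possible level $\eta\ge\nu$; so $H\cap\mathcal R_\eta=\mathcal R_\nu$. Let $e^Y$ be $e$ with class quantifiers bounded to $\{X:X\blacktriangleleft Y\}$. This collection is $\mathcal R_\eta$ in $\mathfrak S_\xi$ and $H\cap\mathcal R_\eta=\mathcal R_\nu$ in $(V,H)$. Hence for parameters in $V\cup\mathcal R_\nu$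
$$\mathfrak S_\nu\models e\iff(V,H)\models e^Y\iff\mathfrak S_\xi\models e^Y\iff\mathfrak S_\eta\models e.$$
So $\mathfrak S_\nu\prec\mathfrak S_\eta$, and $\nu=\eta$ by Claim 1. Now let $X$ be any class of level $\nu$, $X=\{x:\mathfrak S_\nu\models e[x,y,\bar E]\}$ with $\bar E$ in $\mathcal R_\nu\subseteq H$. Since $\eta=\nu$, $X=\{x:\mathfrak S_\xi\models e^Y[x,y,\bar E]\}$. Then $\mathfrak S_\xi\models\exists Z\forall x(x\in Z\leftrightarrow e^Y(x,y,\bar E))$ with parameters in $V\cup H$. By elementarity there is a witness in $H$, it is also a witness in $\mathfrak S_\xi$, and so it equals $X$. Thus all classes of level $\nu$ are in $H$, against the choice of $\nu$.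

**Claim 3.** *There are a class code $c(\xi)$ of $\mathfrak S_\xi$ and a class well-order $w(\xi)$ of type $\xi$, both depending only on $\xi$.* This is the canonical choice we were missing. Index $X\in\mathcal R_\xi$ by the $W$-least $(e,y)$ defining it over $\mathfrak S_\xi$ as in Claim 2; this gives $c(\xi)$. As every level $\eta<\xi$ is occupied, the indices of those classes that are $\lhd$-least in their level, ordered by $\lhd$, form a class well-order $w(\xi)$ of type $\xi$. No choice of $\Gamma$ entered, because $\mathfrak S_\xi$ depends only on $\xi$.

**Claim 4.** *If $x\mapsto\xi_x\in\Theta$ is definable on $V$, some $\xi\in\Theta$ bounds all $\xi_x$.* This is the bounding step. $\{(x,z):z\in w(\xi_x)\}$ is a class by comprehension: $z\in w(\xi_x)$ iff some $\Gamma$ satisfies $\psi(x,\Gamma)$ and $z\in w(\text{type of }\Gamma)$. The $W$-ordered sum of the $w(\xi_x)$ is a class well-order in which each $w(\xi_x)$ is embedded, so its type is at least each $\xi_x$.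

**Claim 5 (reflection).** *Let $\mathcal R=\bigcup_{\xi\in\Theta}\mathcal R_\xi$ and $\mathfrak S=(V,\mathcal R;\in,W,\lhd,\blacktriangleleft)$. For each (genuine) formula $\chi$ and each $\xi_0\in\Theta$ there is $\xi>\xi_0$ with $\mathfrak S_\xi\models\chi\iff\mathfrak S\models\chi$ for all parameters in $V\cup\mathcal R_\xi$.* This gives comprehension in $\mathfrak S$.

Write $\chi$ with $\exists,\neg,\wedge$. For $\zeta\in\Theta$ the finite tuples from $V\cup\mathcal R_\zeta$ are coded by sets via $c(\zeta)$. For each of the finitely many subformulas $\exists Y\theta$ of $\chi$ and each such tuple for which there is a witness in $\mathcal R$, there is a least type $\zeta'$ with a witness in $\mathcal R_{\zeta'}$; by Claim 4 these $\zeta'$ are bounded. So there is a least $\zeta^\star>\zeta$ such that for each of these subformulas and each such tuple, a witness in $\mathcal R$ implies a witness in $\mathcal R_{\zeta^\star}$. Let $\xi_{n+1}=\xi_n^\star$. Then $\langle w(\xi_n):n\in\omega\rangle$ is a class by recursion, and $\xi=\sup_n\xi_n\in\Theta$ exists by Claim 4. Now $\mathcal R_\xi=\bigcup_n\mathcal R_{\xi_n}$.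 Parameters in $V\cup\mathcal R_\xi$ lie in some $V\cup\mathcal R_{\xi_n}$, so if $\exists Y\theta$ has a witness in $\mathcal R$, it has one in $\mathcal R_{\xi_{n+1}}\subseteq\mathcal R_\xi$. Induction on subformulas finishes the proof; set quantifiers make no difficulty, as the sets are always those of $V$.

So for $\bar A$ in $\mathcal R$ we get $\{x:\mathfrak S\models\chi(x,y,\bar A)\}\in\mathrm{Def}(\mathfrak S_\xi)\subseteq\mathcal R_{\xi+1}\subseteq\mathcal R$ for a suitable $\xi$ with $\bar A$ in $\mathcal R_\xi$: in Case 2, too, $\mathfrak S$ satisfies comprehension in the language with $W,\lhd,\blacktriangleleft$.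

**Conclusion in both cases.** Every nonempty definable collection of members of $\mathcal R$ has a $\lhd$-least member: if $X$ is a member and $X\in\mathcal R_\xi$, look at the class of codes of the members in $\mathcal R_\xi$. Let $\mathcal C_0=\mathcal R\subseteq\mathcal C$. It contains all sets and $W$, since these are in $\mathrm{Def}(\mathfrak S_0)$. The sets are those of $V$. Extensionality, foundation and replacement are inherited from $\mathcal C$; comprehension holds; $W$ gives global choice.

*Class-Bounding.* If $\forall x\exists X\varphi(x,X)$ holds in $(V,\mathcal R)$, then $Z=\{(x,z):z\in\text{the }\lhd\text{-least }X\text{ with }\varphi(x,X)\}$ is in $\mathcal R$ by comprehension in the language with $\lhd$, and $\varphi(x,Z_x)$ holds for all $x$.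

*Dependent Choice.* Suppose $\forall X\exists Y\varphi(X,Y)$. Call $h\subseteq(\alpha+1)\times V$ in $\mathcal R$ a solution on $\alpha$ if for all $\beta\le\alpha$, $h_\beta$ is the $\lhd$-least $Y$ with $\varphi(h^\beta,Y)$. By the proof of class recursion, carried out in $\mathfrak S$ with comprehension in the language with $\lhd$, there is exactly one solution on each $\alpha\in\mathrm{Ord}$, solutions cohere, and they glue to a class $Z\in\mathcal R$ with $\varphi(Z^\alpha,Z_\alpha)$ for all $\alpha$.

So $(V,\mathcal C_0)\models\mathrm{MK}^{**}$. This proves item 0. $\blacksquare$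

## 12. Well-founded supports: Dependent Choice fails at length $\omega$

For item 2 apply Sections 4–9 to $\mathfrak M=(V,\mathcal C_0)$, which is a countable model of $\mathrm{MK}^*$; for the rest of the notes write $\mathcal C$ for its family of classes. Let $J=J_{\rm wf}$, $N=N_J[G]$, and let $\mathcal C_2$ be the family of classes of $N$. By Proposition 4, $N\models\mathrm{MK}$. This section refutes Dependent Choice in $N$.

**Definition ($n$-paths).** For $n\in\omega$ call $X$ an *$n$-path* if $X\subseteq n\times V$ and, with $X_{-1}:=b_\emptyset$, for each $k<n$: $X_k:\mathrm{Ord}\to2$, $X_k\not\sim b_\emptyset$, and $(X_{k-1},X_k)$ is good.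

The number $n$ is determined by $X$, since the sections $X_k$, $k<n$, are nonempty. The empty class is a $0$-path, and the class with sections $X_0=b_{\langle a\rangle}$, $X_1=b_{\langle a,b\rangle}$ is a $2$-path. With parameters $T,b_\emptyset$ let $\varphi(X,Y)$ say: *for all $n\in\omega$, if $X$ is an $n$-path, then $X\cup(\{n\}\times Y)$ is an $(n+1)$-path.* There are no class quantifiers in $\varphi$.

**Step 1: a path of classes is a path of nodes.** This step translates $n$-paths into the tree:

$$\begin{gathered}\text{if }X\text{ is an }n\text{-path with an }S\text{-symmetric name, }S\in J,\text{ then for each }k<n\text{ there is a unique}\\ s_k\in S\text{ with }X_k\sim b_{s_k},\text{ and }s_k=s_{k-1}{}^\frown a_k\text{ for some }a_k\quad(s_{-1}=\emptyset).\end{gathered}\tag{3}$$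

By (∗) all $X_k$, $-1\le k<n$, have $S$-symmetric names. For $0\le k<n$, Lemma 7(c) gives $(s,s')\in\mathrm{Ed}(S)$ with $X_{k-1}\sim b_s$ and $X_k\sim b_{s'}$. By Lemma 7(a) the nodes with these properties are unique, so $s'=s_k$ and $s=s_{k-1}$ (for $k=0$, $b_\emptyset\sim b_s$ gives $s=\emptyset$). As $X_k\not\sim b_\emptyset$, $s'\ne\emptyset$. So the edge is not an edge to the root, and $s'=s^\frown a$ for some $a$.

**Step 2: $\forall X\exists Y\varphi(X,Y)$ holds in $N$.** This is the hypothesis of Dependent Choice. If $X$ is an $n$-path, take $s_{n-1}$ from (3) and $Y=b_{s_{n-1}{}^\frown a}$ for any $a$; it is a class of $N$, because finite subtrees are in $J$. By Lemma 7(b), $(b_{s_{n-1}},Y)$ is good, hence $(X_{n-1},Y)$ is good by $\sim$-invariance. By Lemma 7(a), $Y\not\sim b_\emptyset$. If $X$ is no path, any $Y$ works.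

**Step 3: no $Z$ satisfies $\varphi(Z^n,Z_n)$ for all $n\in\omega$.** Suppose $Z$ does. By induction in $N$ each $Z^n$ is an $n$-path, as $Z^0=\emptyset$ and $Z^{n+1}=Z^n\cup(\{n\}\times Z_n)$. Let $Z$ have an $S$-symmetric name, $S\in J_{\rm wf}$; by (∗) so has each $Z^n$. By (3) there are unique $s_k\in S$ with $Z_k\sim b_{s_k}$, and $s_k=s_{k-1}{}^\frown a_k$. The function $k\mapsto s_k$ is a class of $N$, definable from $Z$ and $\dot b_S^G$, with domain the set $\omega$. So it is in $V$. Put $h(k)=a_k$; then $h\restriction n=s_{n-1}\in S$ for all $n$, against the well-foundedness of $S$.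

Hence Dependent Choice fails in $N$ at length $\omega$. The reason is not a shortage of long paths in one class: the example of infinite height in Section 5 is a single support that contains walks of every finite length.

## 13. Well-founded supports: Class-Bounding survives

Let $N\models\forall x\exists X\varphi(x,X,\bar\Theta)$, with $\varphi$ arbitrary and set parameters suppressed. Let $\bar\Theta=\bar\Gamma^G$ with $\bar\Gamma$ $S$-symmetric, $S\in J_{\rm wf}$, $S\subseteq\Sigma_\delta$, and let $p\in G$ force $\forall x\exists X\varphi(x,X,\bar\Gamma)$. We look for $Z$ in $N$ with $\varphi(x,Z_x,\bar\Theta)$ for all $x$.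

The obvious attempt is to use Class-Bounding in $\mathfrak M$ to collect, for each $x$ and each $q\le p$, some $r\le q$ and a name $\Delta$ with $r\Vdash\varphi(x,\Delta,\bar\Gamma)$, and then to assemble one name. Its support should contain the supports of all the $\Delta$'s, and here the attempt stops: a union of well-founded trees can have a branch. For instance, let $S_n$ consist of the sequences of length $\le n$ with all entries equal to a fixed $a$; each $S_n$ is finite, but the union contains an infinite branch.

So we first move the supports by automorphisms $\pi\in\mathcal G_S$ to places where their union stays well-founded. This creates a second difficulty: (F3) gives $\pi r\Vdash\varphi(x,\pi\Delta,\bar\Gamma)$, but we need a condition below $q$, and $\pi r$ may even be incompatible with $r$. This happens when $\pi$ moves a node $j\in\mathrm{dom}f_r$ to a node $k\in\mathrm{dom}f_r$ with $f_r(k)\ne f_r(j)$, since $f_{\pi r}(k)=f_r(j)$. We therefore move to nodes that $r$ does not mention, and let an extension $r'$ of $r$ carry at the new nodes a copy of what $r$ says at the old ones. By Lemma 6(b) only the part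 of $\pi r$ on the moved support matters, and $r'$ is below that part.

Work in $\mathfrak M$ for Steps 1–4.

**Step 1: collecting.** This step uses Class-Bounding in $\mathfrak M$. Let $U$ be the class of pairs $u=(x,q)$ with $x\in V$ and $q\le p$. For each $u\in U$, since $q\Vdash\exists X\varphi(x,X,\bar\Gamma)$, there are $r\le q$, $S'\in J$ with $S'\supseteq S$ (enlarge the support by $S$), an $S'$-symmetric $\Delta$ with $r\Vdash\varphi(x,\Delta,\bar\Gamma)$, and $\eta>\delta$ with $S'\subseteq\Sigma_\eta$. Such a quadruple is coded by one class. By Class-Bounding in $\mathfrak M$ there is a class $Y$ such that for every $u\in U$ some section $Y_y$ codes a suitable quadruple. Taking the $W$-least such $y$ for each $u$, we get $r_u,S_u,\Delta_u,\eta_u$ for all $u\in U$, coded in a single class.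

**Step 2: moving.** This step moves $S_u$, keeping $S$ fixed, into a column reserved for $u$, and away from $\mathrm{dom}f_{r_u}$. As $\mathrm{dom}f_{r_u}$ is a set, let $\zeta_u$ be the least ordinal such that $\zeta<\zeta_u$ whenever $(\delta,\iota(o(u),\zeta))$ is an entry of a node of $\mathrm{dom}f_{r_u}$. Let $v_u$ apply entrywise the involution of $\mathrm{Ord}\times\mathrm{Ord}$ exchanging $(\eta_u,\zeta)$ with $(\delta,\iota(o(u),\zeta_u+\zeta))$ for all $\zeta$, and the identity elsewhere. This is an involution, since $\delta<\eta_u$ and $\zeta\mapsto\iota(o(u),\zeta_u+\zeta)$ is injective. It maps $\delta'\times\mathrm{Ord}$ onto itself for $\delta'>\eta_u$, so $v_u\in\mathcal G$; and $v_u$ fixes $\Sigma_\delta\supseteq S$ pointwise. Let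
$$\pi_u=v_u\circ m_{S,S_u,\eta_u}\in\mathcal G_S.$$
By Lemma 5, every node of $\pi_u[S_u\setminus S]$ has the form
$$s^\frown(\delta,\iota(o(u),\zeta_1))^\frown\cdots{}^\frown(\delta,\iota(o(u),\zeta_k))\quad\text{with }s\in S,\ k\ge1,\ \text{all }\zeta_i\ge\zeta_u.\tag{4}$$
By the choice of $\zeta_u$, no such node is in $\mathrm{dom}f_{r_u}$.

**Step 3: one support for everything.** Put $R_u=\pi_u[S_u]=S\cup\pi_u[S_u\setminus S]\in J_{\rm wf}$ and $S^*=S\cup\bigcup_{u\in U}R_u$. We claim $S^*\in J_{\rm wf}$. It is a class and a subtree, and $S^*\subseteq\Sigma_{\delta+1}$ by (4). Suppose all $h\restriction n\in S^*$. As $S$ is well-founded, there is a least $n$ with $h\restriction(n+1)\notin S$; then $h\restriction n\in S\subseteq\Sigma_\delta$. Let $m>n$. Then $h\restriction m\notin S$, so $h\restriction m\in\pi_u[S_u\setminus S]$ for some $u$, and it has the form (4). Its part $s\in S$ has no entry in $\{\delta\}\times\mathrm{Ord}$, and all later entries are in $\{\delta\}\times\mathrm{Ord}$. As $h\restriction n$ has no such entry, $s$ has length at least $n$; as $h\restriction(n+1)\notin S$, it has length at most $n$.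 So $s=h\restriction n$ and $h(n)=(\delta,\iota(o(u),\zeta_1))$. Thus $h(n)$ determines $u$, which is therefore the same for all $m>n$, and all $h\restriction m$ are in $R_u$. This contradicts the well-foundedness of $R_u$.

**Step 4: copying.** This step finds $r'_u\le q$ that forces $\varphi$ of the moved name. Fix $u=(x,q)\in U$ and write $r,\pi,R$ for $r_u,\pi_u,R_u$. Put $\Delta^*_u=\pi\Delta_u$. It is $\pi[S_u]$-symmetric, i.e. $R$-symmetric, hence $S^*$-symmetric. Let
$$D=\pi[\mathrm{dom}f_r\cap(S_u\setminus S)].$$
This is a set, $D\subseteq R$, and by Step 2 it is disjoint from $\mathrm{dom}f_r$; it is disjoint from $S$, as $\pi$ is injective and fixes $S$ pointwise. The set $\mathrm{dom}f_r\cup D$ is a subtree: an initial segment of $\pi(j)$, with $j\in\mathrm{dom}f_r\cap(S_u\setminus S)$, is $\pi(j')$ for an initial segment $j'$ of $j$, so $j'\in\mathrm{dom}f_r\cap S_u$; if $j'\in S$, then $\pi(j')=j'\in\mathrm{dom}f_r$, and otherwise $\pi(j')\in D$. So we may define $r'\in P$ by $\alpha_{r'}=\alpha_r$, $t_{r'}=t_r$, and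
$$f_{r'}=f_r\ \text{ on }\mathrm{dom}f_r,\qquad f_{r'}(k)=f_r(\pi^{-1}(k))\ \text{ for }k\in D.$$
Then $r'\le r\le q$, because heights and tables are equal and the edge clause is empty.

From $r\Vdash\varphi(x,\Delta_u,\bar\Gamma)$, (F3) and $\pi\bar\Gamma=\bar\Gamma$ we get $\pi r\Vdash\varphi(x,\Delta_u^*,\bar\Gamma)$. All names here are $R$-symmetric (as $S\subseteq R$), so Lemma 6(b) gives $(\pi r)|R\Vdash\varphi(x,\Delta^*_u,\bar\Gamma)$. The condition $(\pi r)|R$ has the same height and table as $r'$. Its domain is
$$\pi[\mathrm{dom}f_r]\cap\pi[S_u]=\pi[\mathrm{dom}f_r\cap S_u]=(\mathrm{dom}f_r\cap S)\cup D.$$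
At $s\in\mathrm{dom}f_r\cap S$ its value is $f_r(\pi^{-1}(s))=f_r(s)=f_{r'}(s)$, and at $k\in D$ it is $f_r(\pi^{-1}(k))=f_{r'}(k)$. So $r'\le(\pi r)|R$, and $r'\Vdash\varphi(x,\Delta^*_u,\bar\Gamma)$. Write $r'_u=r'$ and $r^*_u=r'_u|S^*$. All names are $S^*$-symmetric and $S^*\in J$, so Lemma 6(b) gives
$$r^*_u\Vdash\varphi(x,\Delta^*_u,\bar\Gamma),\qquad r'_u\le q.\tag{5}$$
Everything was defined uniformly from the class of Step 1. So $u\mapsto r'_u$, $u\mapsto r_u^*$ and $K=\{(u,z,s):s\Vdash z\in\Delta^*_u\}$ are classes of $\mathfrak M$, hence of $N$.

**Step 5: choosing inside $N$.** This step assembles $Z$. Let $g=G\cap P_{S^*}=\dot g_{S^*}^G$, a class of $N$ because $S^*\in J$. Fix a set $x$. By (5) the class $\{r'_{(x,q)}:q\le p\}$ is dense below $p\in G$, so some $r'_{(x,q)}$ is in $G$. Then $r^*_{(x,q)}\ge r'_{(x,q)}$ is in $G\cap P_{S^*}=g$. Let $u_x$ be the $W$-least $u\in U$ of the form $(x,q)$ with $r^*_u\in g$. By comprehension in $N$,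
$$Z=\{(x,z):\exists s\in g\ (u_x,z,s)\in K\}$$
is a class of $N$. We have $Z_x=(\Delta^*_{u_x})^G$. Indeed, if $s\in g\subseteq G$ forces $z\in\Delta^*_{u_x}$, then $z\in(\Delta^*_{u_x})^G$ by (F4). Conversely, if $z\in(\Delta^*_{u_x})^G$, some $s\in G$ forces $z\in\Delta^*_{u_x}$; by Lemma 6(b) so does $s|S^*$, and $s|S^*\in g$ because $s\le s|S^*$. Finally $r^*_{u_x}\in G$, so (5) and (F4) give $N\models\varphi(x,Z_x,\bar\Theta)$.

So Class-Bounding holds in $N$, with $y=x$, and $N\models\mathrm{MK}^*$. Together with Section 12 this proves item 2, and with it the Theorem. $\blacksquare$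

Therefore $\mathrm{Con}(\mathrm{MK})$ alone implies $\mathrm{Con}(\mathrm{MK}+\neg\mathrm{MK}^*)$ and $\mathrm{Con}(\mathrm{MK}^*+\neg\mathrm{MK}^{**})$.
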